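\title{Ball quotients with critical exponent less than two are Stein}

\begin{abstract}
Let $\Gamma$ be a discrete torsion-free subgroup of $\mathrm{PU}(n,1)$, acting on the unit ball $\mathbb B\subset\mathbb C^n$ with its complex hyperbolic distance $d$ of holomorphic sectional curvature $-4$. We prove that $\mathbb B/\Gamma$ is a Stein manifold whenever $\sum_{\gamma}(1+d(o,\gamma o))e^{-2d(o,\gamma o)}$ converges. In particular $\mathbb B/\Gamma$ is Stein when the critical exponent of $\Gamma$ is less than $2$, as conjectured by Dey and Kapovich; no finiteness assumption on $\Gamma$ is needed. The main tool is a bounded invariant plurisubharmonic function, defined as a supremum and estimated by linear programming duality and a count of pairs of orbit points. We also show that the constant $2$ is optimal, treat finitely generated groups with torsion, and determine which discrete torsion-free parabolic groups have a Stein quotient.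
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $n\ge1$, let $\langle z,y\rangle=\sum_j z_j\bar y_j$, and let $\mathbb B=\{z\in\mathbb C^n:|z|<1\}$ be the unit ball, the model of complex hyperbolic space $\mathbb H^n_{\mathbb C}$. Its group of biholomorphisms $\mathrm{PU}(n,1)$ acts transitively and preserves the Bergman metric. We normalize this metric so that its holomorphic sectional curvature is $-4$; then the sectional curvature lies in $[-4,-1]$ for $n\ge2$ and equals $-4$ for $n=1$, and the distance $d$ is given by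
\begin{equation}\label{eq:dist}
\cosh^2 d(y,y')=\frac{|1-\langle y,y'\rangle|^2}{(1-|y|^2)(1-|y'|^2)}.
\end{equation}
For a discrete subgroup $\Gamma$ of $\mathrm{PU}(n,1)$ and a point $o\in\mathbb B$, the \emph{critical exponent} is
\[
\delta(\Gamma)=\inf\Bigl\{s\in\mathbb R_+:\ \sum_{\gamma\in\Gamma}e^{-s\,d(o,\gamma o)}<\infty\Bigr\}.
\]
Replacing $o$ by $o'$ changes each $d(o,\gamma o)$ by at most $2d(o,o')$, so $\delta(\Gamma)$ does not depend on $o$. The exponent measures the growth of an orbit. If $\nu(r)$ is the number of $\gamma$ with $d(o,\gamma o)\le r$, then for $s>0$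
\begin{equation}\label{eq:abel}
\sum_{\gamma\in\Gamma}e^{-s\,d(o,\gamma o)}=s\int_0^\infty\nu(r)e^{-sr}\,dr ,
\end{equation}
so $\delta(\Gamma)=\kappa$ if $\nu(r)$ lies between two positive multiples of $e^{\kappa r}$ for large $r$.

If $\Gamma$ is torsion-free, it acts freely and $M=\mathbb B/\Gamma$ is a complex manifold. A complex manifold $X$ is \emph{Stein} if its holomorphic functions separate points, provide local coordinates at every point, and the hull
\[
\widehat K=\bigl\{x\in X:\ |f(x)|\le\sup\nolimits_K|f|\ \text{ for all } f\in\mathcal O(X)\bigr\}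
\]
of every compact set $K$ is compact. One expects a group with few elements to leave room for many invariant holomorphic functions. The following conjecture of Dey and Kapovich, which we take from \cite{Sarem}, makes this precise.

\medskip
\noindent\textbf{Conjecture} (Dey--Kapovich)\textbf{.} \emph{Let $\Gamma$ be a discrete torsion-free subgroup of $\mathrm{PU}(n,1)$. If $\delta(\Gamma)<2$, then $\mathbb B/\Gamma$ is a Stein manifold.}
\medskip

Dey and Kapovich proved the conjecture for convex-cocompact $\Gamma$. The proof below does not use this case.

\subsection{Why the exponent is two}\label{sec:why}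

A Stein manifold contains no compact connected complex submanifold of positive dimension, because holomorphic functions are constant on such a submanifold and cannot separate its points. The simplest way to produce one in $M$ is to let $\Gamma$ act cocompactly on a complex line through the ball. Such a line has curvature $-4$, its disks of radius $r$ have area $\pi\sinh^2r$, and therefore $\delta(\Gamma)=2$ (Proposition~\ref{prop:sharp}). For $n=1$ this is the whole story: a connected Riemann surface is Stein exactly when it is noncompact, and a compact quotient of the disk has $\delta=2$.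

The exponent $2$ also appears on the positive side. For $y\in\mathbb B$ the function $k_y=\cosh^{-2}d(\cdot,y)$ has a strictly plurisubharmonic negative, and it decays like $e^{-2d}$. If $\sum_\gamma e^{-2d(o,\gamma o)}<\infty$, the series
\[
F=\sum_{\gamma\in\Gamma}k_{\gamma o}
\]
converges and $-F$ is a negative, smooth, strictly plurisubharmonic function on $M$ (Section~\ref{sec:ball}). By the maximum principle $-F$ would be constant on a compact connected complex submanifold of positive dimension, which strictness forbids. So the obstruction above disappears as soon as $\delta(\Gamma)<2$. If moreover $F$ tends to $0$ at infinity in $M$, then $1/F$, the composition of $-F$ with the convex increasing function $s\mapsto-1/s$, is a strictly plurisubharmonic exhaustion, and $M$ is Stein by Grauert's theorem. The difficulty is that $F$ need not tend to $0$.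

\begin{example}[a cusp]\label{ex:cusp}
Let $n=1$ and use the upper half-plane, where $\cosh^2d(w,w')=|w-\bar w'|^2/(4\operatorname{Im}w\operatorname{Im}w')$. Let $\Gamma$ be generated by $w\mapsto w+1$ and let $o=i$. Then $\cosh^2d(i,i+j)=(j^2+4)/4$, so $\delta(\Gamma)=1$. On the other hand
\[
F(iy)=\sum_{j\in\mathbb Z}\frac{4y}{j^2+(y+1)^2}\ \ge\ 4y\int_0^\infty\frac{ds}{s^2+(y+1)^2}=\frac{2\pi y}{y+1},
\]
which does not tend to $0$ as $y\to\infty$. No other function does better. The coordinate $\zeta=e^{2\pi iw}$ identifies $M$ with the punctured disk. Let $v<0$ be subharmonic on $M$, with $v\le-\mu<0$ on the circle $|\zeta|=1/2$. For every $\eta>0$ the function $v+\eta\log|\zeta|$ tends to $-\infty$ at the puncture, so it is at most $-\mu$ on $0<|\zeta|\le1/2$; letting $\eta\to0$ gives $v\le-\mu$ there. Thus no negative subharmonic function tends to $0$ in the cusp.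
\end{example}

So cusps need a separate treatment. Away from them there is a second difficulty: the hypothesis controls the orbit as seen from $o$, while $F(x)$ describes the orbit as seen from a distant point $x$, and without a finiteness assumption on $\Gamma$ we have no bound for $F(x)$ in terms of the distance from $x$ to the orbit.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\Gamma<\mathrm{PU}(n,1)$ be discrete and torsion-free, and assume that
\begin{equation}\label{eq:hyp}
\sum_{\gamma\in\Gamma}\bigl(1+d(o,\gamma o)\bigr)e^{-2d(o,\gamma o)}<\infty .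
\end{equation}
Then $\mathbb B/\Gamma$ is a Stein manifold.
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture of Dey and Kapovich holds: if $\Gamma<\mathrm{PU}(n,1)$ is discrete and torsion-free with $\delta(\Gamma)<2$, then $\mathbb B/\Gamma$ is a Stein manifold.
\end{corollary}

\begin{proof}
Pick $s\in(\delta(\Gamma),2)$. The function $(1+r)e^{-(2-s)r}$ is bounded on $[0,\infty)$, so $(1+r)e^{-2r}\le Ce^{-sr}$ and \eqref{eq:hyp} holds.
\end{proof}

Section~\ref{sec:compl} contains three complements: the constant $2$ is optimal for every $n\ge1$, although Stein quotients with $\delta\ge2$ exist (Proposition~\ref{prop:sharp}); for finitely generated groups with torsion the quotient is a Stein space (Corollary~\ref{cor:torsion}); and the discrete torsion-free parabolic groups with Stein quotient are characterized by a condition of linear algebra (Proposition~\ref{prop:parabolic}).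

\subsection{Outline of the proof}

We replace $-F$ by the largest plurisubharmonic function $h\le0$ on $\mathbb B$ that is Lipschitz with a fixed constant and equals $-1$ on the orbit $\Gamma o$. Section~\ref{sec:h} shows that $h$ is close to $0$ at points that are far from the orbit and are moved a bounded distance by a bounded number of elements of $\Gamma$. By the Margulis lemma and the maximality of $h$, each sublevel set $X_c=\{h<-c\}\subset M$ then lies in the union of a compact set and finitely many cusps (Section~\ref{sec:thin}). The parabolic group of a cusp has an explicit plurisubharmonic exhaustion (Section~\ref{sec:parabolic}). Gluing these with the help of $-F$ shows that $X_c$ is Stein, and $M$ is the increasing union of the $X_c$, each Runge in the next (Section~\ref{sec:stein}).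

Hypothesis \eqref{eq:hyp} enters three times. Convergence of $\sum e^{-2d}$ is used to define $F$ and to exclude cusp groups with non-isotropic translations (Lemma~\ref{lem:isotropic}); the extra factor $1+d$ is used only in the count of pairs (Lemma~\ref{lem:pairs}), where it is the length of a geodesic segment.

\section{Background}\label{sec:background}

\subsection{Plurisubharmonic functions and Stein manifolds}\label{sec:psh}

An upper semicontinuous function $v:X\to[-\infty,\infty)$ on a complex manifold is \emph{plurisubharmonic} (psh) if $v\circ f$ is subharmonic or identically $-\infty$ for every holomorphic map $f$ from a disk to $X$. For smooth $v$ this means that the Levi form $i\partial\bar\partial v$ is nonnegative. The property is local. It is preserved by sums with nonnegative coefficients, finite maxima, locally uniform limits, and composition on the left with convex nondecreasing functions; the supremum of a family of psh functions is psh if it is upper semicontinuous and finite. A psh function on a connected manifold that attains its supremum is constant. The real part of a holomorphic function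 is \emph{pluriharmonic}: it is psh, and so is its negative.

A continuous function $v$ is \emph{strictly psh} if near every point $v-\eta|z|^2$ is psh for some local coordinates $z$ and some $\eta>0$; for smooth $v$ this means that $i\partial\bar\partial v$ is positive definite. The sum of a strictly psh and a continuous psh function, and the maximum of two strictly psh functions, are strictly psh. A continuous function $v$ is an \emph{exhaustion} if $\{v\le C\}$ is compact for every real $C$; such a function is bounded below. An open set $U\subset X$ is \emph{Runge} in $X$ if every $f\in\mathcal O(U)$ can be approximated uniformly on each compact subset of $U$ by functions in $\mathcal O(X)$. We use four classical theorems.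
\begin{itemize}
\item[(C1)] (Grauert) A complex manifold is Stein if and only if it carries a smooth strictly psh exhaustion.
\item[(C2)] (Richberg) If $v$ is continuous and strictly psh on $X$ and $\eta>0$, there is a smooth strictly psh function $v'$ on $X$ with $|v'-v|<\eta$.
\item[(C3)] (\cite[Thm.~5.2.8]{Hormander}) If $v$ is a smooth strictly psh exhaustion of $X$, every function holomorphic in a neighborhood of $\{v\le0\}$ is a uniform limit on $\{v\le0\}$ of functions in $\mathcal O(X)$.
\item[(C4)] (Behnke--Stein, K.~Stein; see \cite{GR}) An increasing union of a sequence of Stein open subsets of a complex manifold, each Runge in the next, is Stein.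
\end{itemize}
By (C1) and (C2), a manifold with a continuous strictly psh exhaustion is Stein.

\subsection{Geometry of the ball}\label{sec:ball}

The ball is complete and simply connected with curvature at most $-1$, hence a CAT$(-1)$ space: two points $a,b$ are joined by a unique segment $[a,b]$, and if $\bar p,\bar a,\bar b$ is a triangle in the real hyperbolic plane of curvature $-1$ with the same side lengths as $p,a,b$, and $q\in[a,b]$, $\bar q\in[\bar a,\bar b]$ satisfy $d(a,q)=d(\bar a,\bar q)$, then $d(p,q)\le d(\bar p,\bar q)$. Two further consequences of nonpositive curvature will be used: the distance $d(c_1(s),c_2(s))$ between two unit speed geodesics is a convex function of $s$, and the nearest point projection onto a complete geodesic is $1$-Lipschitz. Elements of $\mathrm{PU}(n,1)$ extend to homeomorphisms of the closed ball, and the geodesic rays from $0$ are the radii. Hence every ray has an endpoint on the sphere $\partial\mathbb B$, and there is exactly one ray from a given point to a given endpoint. By \eqref{eq:dist}, if $y_i\to\xi\in\partial\mathbb B$ and $d(y_i,y_i')$ is bounded, then $\langle y_i,y_i'\rangle\to1$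 and so $y_i'\to\xi$. We use freely that $e^r/2\le\cosh r\le e^r$ for $r\ge0$.

``Lipschitz'' always refers to $d$. A function that is $L$-Lipschitz near every point is $L$-Lipschitz, as one sees by subdividing the segment between two points. By the Schwarz--Pick lemma, a holomorphic map $f$ from $\mathbb B$ to the unit disk does not increase distances when the disk carries the metric $|d\zeta|/(1-|\zeta|^2)$. This metric dominates $|d\zeta|$, so
\begin{equation}\label{eq:SP}
f:\mathbb B\to\{|\zeta|<1\}\ \text{holomorphic}\quad\Longrightarrow\quad \operatorname{Re}f\ \text{is $1$-Lipschitz.}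
\end{equation}

For $y\in\mathbb B$ choose $\alpha_y\in\mathrm{PU}(n,1)$ with $\alpha_y(y)=0$ and put
\begin{equation}\label{eq:k}
k_y(z)=\frac1{\cosh^{2}d(z,y)}=1-|\alpha_y(z)|^2=\frac{(1-|y|^2)(1-|z|^2)}{|1-\langle z,y\rangle|^2};
\end{equation}
the equalities follow from \eqref{eq:dist} applied to the pairs $(\alpha_y(z),0)$ and $(z,y)$. The second expression shows that $-k_y$ is smooth and strictly psh, since $\alpha_y$ is biholomorphic. We have $0<k_y\le k_y(y)=1$, and $\log k_y=-2\log\cosh d(\cdot,y)$ is $2$-Lipschitz because the derivative of $\log\cosh$ is $\tanh$.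

From here to the end of Section~\ref{sec:stein}, except where a parabolic group is studied for itself, $\Gamma$ is a group as in Theorem~\ref{thm:main}, $o\in\mathbb B$ is fixed, and $M=\mathbb B/\Gamma$. Invariant functions on $\mathbb B$ are identified with functions on $M$. Since $1-|\gamma o|^2=\cosh^{-2}d(0,\gamma o)\le4e^{2d(0,o)}e^{-2d(o,\gamma o)}$, hypothesis \eqref{eq:hyp} gives $\sum_\gamma(1-|\gamma o|^2)<\infty$. Each derivative in $z$ of $(1-|z|^2)/|1-\langle z,y\rangle|^2$ is bounded for $z$ in a compact subset of $\mathbb B$, uniformly in $y\in\mathbb B$. By the last expression in \eqref{eq:k}, the series $F=\sum_\gamma k_{\gamma o}$ therefore converges locally uniformly with all derivatives. Thus $F$ is smooth, positive and $\Gamma$-invariant, and $-F$ is strictly psh.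

Two quantities describe the position of a point $x\in\mathbb B$:
\[
R(x)=\min_{\gamma\in\Gamma}d(x,\gamma o),\qquad N_x(\rho)=\#\{\gamma\in\Gamma:\ d(x,\gamma x)\le\rho\}.
\]
The first is the distance from the base point in $M$. The second is large when $M$ has many short loops at $x$.

\section{An extremal plurisubharmonic function}\label{sec:h}

\subsection{Definition and main estimate}

We want a negative invariant psh function that is as close to $0$ as possible far from the orbit, so we take the largest one under a normalization. Let $\mathcal U$ be the set of psh functions $v$ on $\mathbb B$ that are $11$-Lipschitz and satisfy $-1\le v\le0$ on $\mathbb B$ and $v=-1$ on $\Gamma o$, and let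
\[
h=\sup_{v\in\mathcal U}v .
\]
The constant $-1$ belongs to $\mathcal U$. A supremum of $11$-Lipschitz functions with values in $[-1,0]$ is $11$-Lipschitz, in particular continuous, so $h$ is psh and $h\in\mathcal U$. Since $v\mapsto v\circ\gamma$ permutes $\mathcal U$ for $\gamma\in\Gamma$, the function $h$ is $\Gamma$-invariant although the competitors $v$ need not be. Finally $h<0$ everywhere: otherwise $h$ attains its supremum $0$ and is constant, while $h(o)=-1$.

The Lipschitz condition cannot be dropped. For $\Gamma=\{1\}$ and $o=0$, the functions $\max(\eta\log|z|,-1)$, $\eta>0$, satisfy all the other conditions, and their supremum is $0$ on $\mathbb B\setminus\{0\}$. The value $11=2+9$ is the one that the proof below produces.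

\begin{proposition}\label{prop:h}
Let $\varepsilon\in(0,1]$ and $\rho_\varepsilon=\log(48/\varepsilon)+2\log4+2$. For every $N_0\ge1$ there is $R_0>0$ such that for all $x\in\mathbb B$
\[
R(x)\ge R_0\ \text{ and }\ N_x(\rho_\varepsilon)\le N_0\quad\Longrightarrow\quad h(x)\ge-\varepsilon .
\]
\end{proposition}

The condition on $N_x$ is necessary. In Example~\ref{ex:cusp}, $h$ stays away from $0$ at $x=iy$ as $y\to\infty$, although $R(x)\to\infty$; there $\sinh d(iy,iy+j)=|j|/(2y)$, so $N_x(\rho)\to\infty$ for every $\rho>0$.

To prove the proposition we fix $x$ and build one competitor $v\in\mathcal U$, adapted to $x$, with $v(x)\ge-\varepsilon$. Moving $x$ and $o$ by an element of $\mathrm{PU}(n,1)$ and conjugating $\Gamma$ accordingly changes none of $h(x)$, $R(x)$, $N_x$, $d(o,\gamma o)$. So \emph{in the rest of this section $x=0$}.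

\subsection{Competitors}

A competitor must be at most $-1$ at every orbit point and should cost little at $0$. The function $-k_{\gamma o}$ takes care of the single point $\gamma o$ at the cost $k_{\gamma o}(0)$. When many orbit points lie in nearly the same direction from $0$, these costs may add up, and it is cheaper to use one function that peaks in that direction. For $\theta\in(0,1)$ and $y\in\mathbb B$ let
\[
\psi_y(z)=\operatorname{Re}\frac{\theta}{1+\theta-\langle z,y\rangle},\qquad \operatorname{Cap}(y)=\{z\in\mathbb B:\ |1-\langle z,y\rangle|\le\theta\}.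
\]
For unit vectors $\xi,\xi'$ one has $|\xi-\xi'|^2/2\le|1-\langle\xi,\xi'\rangle|\le|\xi-\xi'|$, so for points near the sphere the quantity $|1-\langle z,y\rangle|$ measures how far apart their directions are.

\begin{lemma}\label{lem:peak}
The function $\psi_y$ is positive, pluriharmonic and $1$-Lipschitz, $\psi_y(0)=\theta/(1+\theta)\le\theta$, and $\psi_y\ge1/4$ on $\operatorname{Cap}(y)$.
\end{lemma}

\begin{proof}
Let $a(z)=1+\theta-\langle z,y\rangle$. It is holomorphic with $|a|\ge\operatorname{Re}a>\theta$, so $\theta/a$ maps $\mathbb B$ to the unit disk and \eqref{eq:SP} applies. The identity $\psi_y=\theta\operatorname{Re}a/|a|^2$ gives positivity, and on $\operatorname{Cap}(y)$, where $|a|\le2\theta$, it gives $\psi_y\ge\theta^2/(2\theta)^2=1/4$.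
\end{proof}

\begin{lemma}\label{lem:competitor}
Let $f_1=\sum_{\gamma\in\Gamma}a_\gamma k_{\gamma o}$ with bounded coefficients $a_\gamma\ge0$, and let $f_2=\sum_jb_j\psi_{y_j}$ be a finite sum with $b_j\ge0$ and $\sum_jb_j\le9$. If $f_1+f_2\ge1$ on $\Gamma o$, then $h\ge-(f_1+f_2)$.
\end{lemma}

\begin{proof}
The series $f_1$ converges locally uniformly, like $F$, so $-(f_1+f_2)$ is continuous, psh and nonpositive. Let $v=\max(-(f_1+f_2),-1)$. It is psh, takes values in $[-1,0]$ and equals $-1$ on $\Gamma o$. For the Lipschitz bound, sum the inequalities $k_y(z)\le e^{2d(z,z')}k_y(z')$: if $f_1\not\equiv0$, then $\log f_1$ is $2$-Lipschitz. Since $\exp$ is $1$-Lipschitz on $(-\infty,0]$, the function $\min(f_1,1)=\exp\min(\log f_1,0)$ is $2$-Lipschitz, and this also holds if $f_1\equiv0$. The function $f_2$ is $9$-Lipschitz and nonnegative, so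
\[
-v=\min(f_1+f_2,1)=\min\bigl(\min(f_1,1)+f_2,\,1\bigr)
\]
is $11$-Lipschitz. Hence $v\in\mathcal U$ and $h\ge v\ge-(f_1+f_2)$.
\end{proof}

\subsection{Counting transverse pairs}

To bring in hypothesis \eqref{eq:hyp}, which concerns the distances $d(\gamma o,\gamma'o)=d(o,\gamma^{-1}\gamma'o)$, we look at products. Since $k_y(0)=1-|y|^2$, formula \eqref{eq:dist} reads
\begin{equation}\label{eq:product}
k_y(0)\,k_{y'}(0)=\frac{|1-\langle y,y'\rangle|^2}{\cosh^2d(y,y')}\le\frac4{\cosh^2d(y,y')} .
\end{equation}
A given $g\in\Gamma$ is of the form $\gamma^{-1}\gamma'$ for as many pairs as $\Gamma$ has elements, so the sum over all pairs is not controlled in this way. Call $(\gamma,\gamma')\in\Gamma^2$ \emph{transverse} if $|1-\langle\gamma o,\gamma'o\rangle|>\theta$, that is, if $\gamma o\notin\operatorname{Cap}(\gamma'o)$. For such a pair the segment $[\gamma o,\gamma'o]$ passes near $x=0$, and this bounds the multiplicity.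

\begin{lemma}\label{lem:triangle}
Let $p,a,b\in\mathbb B$ and $c\ge0$ satisfy $d(p,a)+d(p,b)\le d(a,b)+c$. Then $p$ is at distance at most $c/2+\log4$ from $[a,b]$.
\end{lemma}

\begin{proof}
By the CAT$(-1)$ inequality we may assume that $p,a,b$ lie in the real hyperbolic plane of curvature $-1$. Let $q$ be the point of $[a,b]$ nearest to $p$ and let $H=d(p,q)$; we may assume $H>0$. We claim that $d(p,a)\ge H+d(q,a)-\log4$. If $q=a$ this holds because $d(p,a)=H$. If $q\ne a$, the angle at $q$ between $[q,p]$ and $[q,a]$ is at least $\pi/2$, since moving from $q$ toward $a$ does not decrease the distance to $p$. The hyperbolic law of cosines then gives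
\[
e^{d(p,a)}\ge\cosh d(p,a)\ge\cosh H\cosh d(q,a)\ge\tfrac14e^{H+d(q,a)} .
\]
The same inequality holds with $b$ in place of $a$. Adding the two and using $d(q,a)+d(q,b)=d(a,b)$, we get $2H+d(a,b)-2\log4\le d(a,b)+c$.
\end{proof}

For real $r$ let
\[
E(r)=\sum_{g\in\Gamma,\ d(o,go)>r}\frac{d(o,go)+2}{\cosh^2d(o,go)} .
\]
By \eqref{eq:hyp} and $\cosh^{-2}D\le4e^{-2D}$ this is the tail of a convergent series, so $E$ is nonincreasing and $E(r)\to0$ as $r\to\infty$. It does not depend on $x$.

\begin{lemma}\label{lem:pairs}
Let $c_\theta=\log(4/\theta)$ and $\rho=c_\theta+2\log4+2$. Then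
\[
\sum_{(\gamma,\gamma')\ \mathrm{transverse}}k_{\gamma o}(x)\,k_{\gamma'o}(x)\ \le\ 4\,N_x(\rho)\,E\bigl(2R(x)-c_\theta\bigr).
\]
\end{lemma}

\begin{proof}
For $g\in\Gamma$ let $n(g)$ be the number of $\gamma$ such that $(\gamma,\gamma g)$ is transverse. By \eqref{eq:product} the left side is at most $\sum_g4n(g)\cosh^{-2}d(o,go)$. Fix $g$, put $D=d(o,go)$, and let $(\gamma,\gamma g)$ be transverse. Since $\cosh^2d(x,y)=1/(1-|y|^2)$, formula \eqref{eq:dist} gives
\[
e^D\ge\cosh D>\theta\cosh d(x,\gamma o)\cosh d(x,\gamma go)\ge\tfrac\theta4\,e^{d(x,\gamma o)+d(x,\gamma go)},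
\]
that is,
\begin{equation}\label{eq:almostgeod}
d(\gamma^{-1}x,o)+d(\gamma^{-1}x,go)<D+c_\theta .
\end{equation}
Both terms on the left are at least $R(x)$, so $n(g)=0$ unless $D>2R(x)-c_\theta$. By \eqref{eq:almostgeod} and Lemma~\ref{lem:triangle}, $\gamma^{-1}x$ is within $c_\theta/2+\log4$ of $[o,go]$. Take the points of $[o,go]$ at integer distance from $o$; there are at most $D+2$ of them and every point of the segment is within $1$ of one of them. So $\gamma^{-1}x$ lies in one of at most $D+2$ closed balls of radius $\rho/2$. If $\gamma_1^{-1}x$ and $\gamma_2^{-1}x$ lie in the same ball, then $d(x,\gamma_1\gamma_2^{-1}x)\le\rho$; fixing $\gamma_2$, we see that each ball accounts for at most $N_x(\rho)$ elements $\gamma$. Hence $n(g)\le(D+2)N_x(\rho)$.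
\end{proof}

\subsection{Two extreme cases}\label{sec:extreme}

The two lemmas settle the two extreme configurations of the orbit as seen from $x=0$.

\emph{One direction.} Suppose $\Gamma o\subset\operatorname{Cap}(y)$ for some $y$. Then $4\psi_y\ge1$ on $\Gamma o$, and Lemma~\ref{lem:competitor} with $f_1=0$, $f_2=4\psi_y$ gives $h(x)\ge-4\theta$, however large $F(x)$ may be.

\emph{Separated directions.} Suppose that $S\subset\Gamma$ is finite, that $\sum_{\gamma\notin S}k_{\gamma o}(x)<\varepsilon/3$, and that all pairs of distinct elements of $S$ are transverse. Let $\Sigma=\sum_{\gamma\in S}k_{\gamma o}(x)$. In $\Sigma^2$ the diagonal terms contribute at most $\Sigma\cosh^{-2}R(x)$, so by Lemma~\ref{lem:pairs}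
\[
\Sigma^2\le\Sigma\cosh^{-2}R(x)+4N_x(\rho)E(2R(x)-c_\theta),
\]
and therefore $\Sigma\le\cosh^{-2}R(x)+2\bigl(N_x(\rho)E(2R(x)-c_\theta)\bigr)^{1/2}$. This is small when $R(x)$ is large and $N_x(\rho)$ is bounded, and Lemma~\ref{lem:competitor} with $f_1=F$, $f_2=0$ gives $h(x)\ge-\Sigma-\varepsilon/3$.

In general the orbit has clusters in many directions, and one has to decide which points to cover by functions $\psi$ and which by functions $k$, at small total cost. We avoid making the choice by hand. The cheapest combination is the solution of a linear program, and if it is expensive, duality provides weights $p_\gamma$ on the orbit, of large total mass, such that $\sum_\gamma p_\gamma f(\gamma o)\le f(x)$ for every available function $f$. Testing with $f=k$ bounds each weight by $k_{\gamma o}(x)$; testing with $f=\psi$ shows that the weights do not concentrate in a cap. Then transverse pairs carry half of the product mass, and Lemma~\ref{lem:pairs} applies as in the second case.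

We recall the strong duality theorem of linear programming. Let $\mathsf A$ be a real matrix and $\mathsf b,\mathsf c$ vectors. If the set $\{\mathsf x\ge0:\mathsf A\mathsf x\ge\mathsf b\}$ is nonempty and $\mathsf c\cdot\mathsf x$ is bounded below on it, then the minimum of $\mathsf c\cdot\mathsf x$ is attained and equals the maximum, also attained, of $\mathsf b\cdot\mathsf p$ over $\{\mathsf p\ge0:\mathsf A^{T}\mathsf p\le\mathsf c\}$.

\subsection{Proof of Proposition~\ref{prop:h}}

Let $m=2\varepsilon/3$ and $\theta=m/8=\varepsilon/12$. Then $c_\theta=\log(48/\varepsilon)$ and the radius $\rho$ of Lemma~\ref{lem:pairs} is $\rho_\varepsilon$. Choose $R_0>0$ with $N_0E(2R_0-c_\theta)<m^2/8$; it depends only on $\varepsilon$, $N_0$, $\Gamma$ and $o$. Let $x$ satisfy $R(x)\ge R_0$ and $N_x(\rho_\varepsilon)\le N_0$, and normalize $x=0$.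

Choose a finite nonempty set $S\subset\Gamma$ with $\sum_{\gamma\notin S}k_{\gamma o}(x)<\varepsilon/3$. Consider the problem of minimizing
\[
\sum_{\beta\in S}\bigl(a_\beta k_{\beta o}(x)+b_\beta\psi_{\beta o}(x)\bigr)
\]
over $a_\beta,b_\beta\ge0$ subject to
\[
\sum_{\beta\in S}\bigl(a_\beta k_{\beta o}(\gamma o)+b_\beta\psi_{\beta o}(\gamma o)\bigr)\ge1\qquad(\gamma\in S).
\]
The choice $a\equiv1$, $b\equiv0$ is admissible because $k_{\gamma o}(\gamma o)=1$, and the objective is nonnegative. By duality the minimum $V$ is attained and equals the maximum of $\sum_{\gamma\in S}p_\gamma$ over $p_\gamma\ge0$ subject to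
\begin{equation}\label{eq:dual}
\sum_{\gamma\in S}p_\gamma k_{\beta o}(\gamma o)\le k_{\beta o}(x),\qquad\sum_{\gamma\in S}p_\gamma\psi_{\beta o}(\gamma o)\le\psi_{\beta o}(x)\qquad(\beta\in S).
\end{equation}

\emph{We have $V\le m$.} Suppose $V>m$. Scaling an optimal $p$ down preserves \eqref{eq:dual}, so there is an admissible $p$ with $\sum_\gamma p_\gamma=m$. Keeping only the term $\gamma=\beta$ in the first constraint gives $p_\beta\le k_{\beta o}(x)$. By Lemma~\ref{lem:peak}, the second constraint gives, for each $\beta\in S$,
\[
\sum_{\gamma\in S:\ \gamma o\in\operatorname{Cap}(\beta o)}p_\gamma\le4\psi_{\beta o}(x)\le4\theta=\frac m2 .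
\]
So for each $\beta\in S$ the elements $\gamma\in S$ with $(\gamma,\beta)$ transverse have total weight at least $m/2$. Multiplying by $p_\beta$, summing over $\beta$, and applying Lemma~\ref{lem:pairs}, we obtain, with sums over the transverse pairs in $S^2$,
\[
\frac{m^2}2\le\sum p_\gamma p_\beta\le\sum k_{\gamma o}(x)k_{\beta o}(x)\le4N_0E(2R_0-c_\theta)<\frac{m^2}2,
\]
a contradiction.

\emph{The competitor.} Take an optimal $(a,b)$ and put
\[
f_1=\sum_{\gamma\notin S}k_{\gamma o}+\sum_{\beta\in S}a_\beta k_{\beta o},\qquad f_2=\sum_{\beta\in S}b_\beta\psi_{\beta o}.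
\]
Then $f_1+f_2\ge1$ on $\Gamma o$: at $\gamma o$ with $\gamma\in S$ by the constraints, and with $\gamma\notin S$ because of the term $k_{\gamma o}$. Since $f_2(x)=\frac\theta{1+\theta}\sum_\beta b_\beta\le V\le m$, we have $\sum_\beta b_\beta\le8(1+\theta)\le9$. Lemma~\ref{lem:competitor} gives $h(x)\ge-(f_1+f_2)(x)\ge-\varepsilon/3-V\ge-\varepsilon$. \qed

\section{Thin parts and the sublevel sets of $h$}\label{sec:thin}

Proposition~\ref{prop:h} leaves out the points where $N_x$ is large. These are moved a very small distance by a nontrivial element of $\Gamma$, and the Margulis lemma describes them.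

\subsection{Thin parts}

We use the following facts about a discrete torsion-free group $\Gamma<\mathrm{PU}(n,1)$; see \cite{BGS,Bow93,Bow95}. A group is \emph{virtually nilpotent} if it has a nilpotent subgroup of finite index.
\begin{itemize}
\item[(F1)] Every $\gamma\ne1$ in $\Gamma$ is parabolic or loxodromic: its fixed set $\operatorname{Fix}(\gamma)$ in the closed ball consists of one, respectively two, points of $\partial\mathbb B$. If $\gamma,\gamma'\ne1$ have a common fixed point, then $\operatorname{Fix}(\gamma)=\operatorname{Fix}(\gamma')$.
\item[(F2)] (Margulis) There is $\varepsilon_0=\varepsilon_0(n)>0$ such that for every $x\in\mathbb B$ the group generated by $\{\gamma\in\Gamma:d(x,\gamma x)\le\varepsilon_0\}$ is virtually nilpotent.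
\item[(F3)] A discrete group of isometries of $\mathbb B$ that fixes a boundary point and contains no loxodromic element is virtually nilpotent.
\end{itemize}

\begin{lemma}\label{lem:nilfix}
If $H\ne1$ is a virtually nilpotent subgroup of $\Gamma$, all $g\in H\setminus\{1\}$ have the same fixed set.
\end{lemma}

\begin{proof}
Let $H_0<H$ be nilpotent of finite index. Since $H$ is torsion-free and nontrivial, it is infinite, so $H_0\ne1$ and $H_0$ has a central element $g_0\ne1$. Let $g\in H\setminus\{1\}$ and choose $j\ge1$ with $g^j\in H_0$. Then $g^j$ commutes with $g_0$, so it permutes $\operatorname{Fix}(g_0)$, which has at most two points, and $g^{2j}\ne1$ fixes them. As $g^{2j}$ also fixes the points of $\operatorname{Fix}(g)$, (F1) gives $\operatorname{Fix}(g)=\operatorname{Fix}(g^{2j})=\operatorname{Fix}(g_0)$.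
\end{proof}

The letter $\Lambda$ will denote a set of the form $\operatorname{Fix}(\gamma)$ with $\gamma\in\Gamma\setminus\{1\}$, and $P_\Lambda$ its stabilizer in $\Gamma$. An element that exchanged the two points of $\Lambda$ would reverse the geodesic joining them and fix a point of it, contrary to (F1). So every $g\in P_\Lambda\setminus\{1\}$ fixes $\Lambda$ pointwise, and $\operatorname{Fix}(g)=\Lambda$ by (F1). We need each thin part in two sizes, a closed one inside an open one, to leave room for gluing:
\begin{align*}
T_\Lambda&=\{x:\ d(x,\gamma x)<\varepsilon_0\ \text{for some}\ \gamma\in P_\Lambda\setminus\{1\}\},\\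
T'_\Lambda&=\{x:\ d(x,\gamma x)\le\varepsilon_0/2\ \text{for some}\ \gamma\in P_\Lambda\setminus\{1\}\}\subset T_\Lambda .
\end{align*}
For $g\in\Gamma$ we have $gT_\Lambda=T_{g\Lambda}$ and $gT'_\Lambda=T'_{g\Lambda}$.

\begin{lemma}\label{lem:thin}
\begin{itemize}
\item[(a)] The sets $T_\Lambda$ are open and pairwise disjoint, and $T_\Lambda/P_\Lambda$ embeds in $M$ as an open subset.
\item[(b)] Any union of sets $T'_\Lambda$ is closed in $\mathbb B$; the set $T'_\Lambda/P_\Lambda$ is closed in $\mathbb B/P_\Lambda$ and in $M$.
\item[(c)] If $\Lambda$ has two points, $T'_\Lambda/P_\Lambda$ is compact.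
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $x\in T_\Lambda\cap T_{\Lambda'}$, there are elements $\gamma,\gamma'$ with fixed sets $\Lambda,\Lambda'$ that move $x$ less than $\varepsilon_0$. They lie in the virtually nilpotent group of (F2), so $\Lambda=\Lambda'$ by Lemma~\ref{lem:nilfix}. If $x$ and $gx$ lie in $T_\Lambda$ with $g\in\Gamma$, then $gx\in T_\Lambda\cap T_{g\Lambda}$, so $g\in P_\Lambda$. Hence the local biholomorphism $T_\Lambda/P_\Lambda\to M$ is injective.

(b) A compact subset of $\mathbb B$ meets only finitely many of the closed sets $\{x:d(x,\gamma x)\le\varepsilon_0/2\}$, $\gamma\in\Gamma$, because the action is properly discontinuous. So any union of such sets is closed. This applies to $T'_\Lambda$ and to $\bigcup_{g\in\Gamma}T'_{g\Lambda}$, which are the preimages in $\mathbb B$ of $T'_\Lambda/P_\Lambda\subset\mathbb B/P_\Lambda$ and of its image in $M$.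

(c) Let $L$ be the geodesic with endpoints $\Lambda$. The group $P_\Lambda$ acts on $L$ by translations, freely and properly discontinuously, so it is generated by an element $\gamma_0$ that translates $L$ by some $\ell>0$. The projection onto $L$ is $1$-Lipschitz and commutes with $\gamma_0$, so $d(x,\gamma_0^jx)\ge|j|\ell$, and only finitely many $j$ occur in the definition of $T'_\Lambda$. As $L/P_\Lambda$ is compact and $T'_\Lambda$ is closed, it suffices to show that for each $\gamma=\gamma_0^j\neq1$ the set $\{x:d(x,\gamma x)\le\varepsilon_0/2\}$ lies within bounded distance of $L$. Suppose that it contains points $x_i$ with $d(x_i,L)\to\infty$, and let $p_i\in L$ be their projections. Applying elements of $P_\Lambda$, which commute with $\gamma$, and passing to a subsequence, we may assume that $p_i\to p\in L$ and that the segments $[p_i,x_i]$, which are perpendicular to $L$, converge to a ray $c$ from $p$ perpendicular to $L$. The displacement $d(\cdot,\gamma\,\cdot)$ is convex along $[p_i,x_i]$ and at most $\varepsilon_0/2$ at both ends, hence on the segment, hence on $c$. So $\gamma$ fixes the endpoint of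 $c$, which therefore belongs to $\Lambda$. But the rays from $p$ to the points of $\Lambda$ are the two halves of $L$, and $c$ is not one of them.
\end{proof}

\subsection{The sublevel sets}

Fix $c\in(0,1)$ and let
\[
\widetilde X_c=\{h<-c\}\subset\mathbb B,\qquad X_c=\widetilde X_c/\Gamma\subset M .
\]
Let $N_0$ be a number of closed balls of radius $\varepsilon_0/4$ that suffices to cover a closed ball of radius $\rho_c$; by homogeneity it does not depend on the center. If $N_x(\rho_c)>N_0$, two points $\gamma_1x$, $\gamma_2x$ with $\gamma_1\ne\gamma_2$ lie in the same small ball, so $\gamma=\gamma_1^{-1}\gamma_2\ne1$ moves $x$ at most $\varepsilon_0/2$ and $x\in T'_{\operatorname{Fix}(\gamma)}$. Let $R_0$ be given by Proposition~\ref{prop:h} for $\varepsilon=c$ and this $N_0$. Then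
\begin{equation}\label{eq:sub1}
\widetilde X_c\subset\{R<R_0\}\cup\bigcup_\Lambda T'_\Lambda .
\end{equation}

There may be infinitely many $\Lambda$ modulo $\Gamma$, and the gluing of Section~\ref{sec:stein} can handle only finitely many. Let $\mathcal L$ be the set of $\Lambda$ such that $T_\Lambda$ meets $\{R\le R_0\}$. It is $\Gamma$-invariant. It is finite modulo $\Gamma$: after translation $T_\Lambda$ meets the closed ball $\bar B(o,R_0)$, and only finitely many $\gamma$ move some point of this ball less than $\varepsilon_0$. In the other thin parts, the set $\{h<-c\}$ is enclosed by a collar on which $h\ge-c$, so $h$ could be raised to $-c$ there. This is where the maximality of $h$ is used a second time.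

\begin{lemma}\label{lem:fill}
If $\Lambda\notin\mathcal L$, then $\widetilde X_c\cap T_\Lambda=\emptyset$.
\end{lemma}

\begin{proof}
Let $T=\bigcup_{\Lambda\notin\mathcal L}T_\Lambda$, which is open, and $T'=\bigcup_{\Lambda\notin\mathcal L}T'_\Lambda\subset T$, which is closed by Lemma~\ref{lem:thin}(b). Let $x\in\widetilde X_c\cap T_\Lambda$ with $\Lambda\notin\mathcal L$. Then $R(x)>R_0$, so $x\in T'_{\Lambda'}$ for some $\Lambda'$ by \eqref{eq:sub1}, and $\Lambda'=\Lambda$ by Lemma~\ref{lem:thin}(a). Thus $h\ge-c$ on $T\setminus T'$. Define $h'=\max(h,-c)$ on $T$ and $h'=h$ on $\mathbb B\setminus T'$. These two open sets cover $\mathbb B$ and the definitions agree on their intersection $T\setminus T'$. So $h'$ is well defined, and it is psh and $11$-Lipschitz because it is so locally. It takes values in $[-1,0]$ and equals $h=-1$ on $\Gamma o$, since $R>R_0$ on $T$ forces $\Gamma o\cap T=\emptyset$. Hence $h'\in\mathcal U$ and $h'\le h$, which means $h\ge-c$ on $T$.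
\end{proof}

Let $\Lambda_1,\dots,\Lambda_l$ represent the one-point elements of $\mathcal L$ modulo $\Gamma$, and write
\[
P_i=P_{\Lambda_i},\qquad T_i=T_{\Lambda_i}/P_i,\qquad T_i'=T'_{\Lambda_i}/P_i .
\]
By Lemma~\ref{lem:thin}, $T_i$ is an open subset both of $\mathbb B/P_i$ and of $M$, and $T_i'\subset T_i$ is closed in both. The $T_i$ are pairwise disjoint in $M$, because $\Lambda_i\ne g\Lambda_j$ for $i\ne j$ and $g\in\Gamma$. Let $Q\subset M$ be the union of the image of $\bar B(o,R_0)$ and of the sets $T'_\Lambda/P_\Lambda$, where $\Lambda$ runs over representatives of the two-point elements of $\mathcal L$. It is compact by Lemma~\ref{lem:thin}(c), and \eqref{eq:sub1} and Lemma~\ref{lem:fill} give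
\begin{equation}\label{eq:sub2}
X_c\subset Q\cup T_1'\cup\dots\cup T_l' .
\end{equation}

\section{Parabolic groups}\label{sec:parabolic}

In this section $P$ is a nontrivial discrete torsion-free subgroup of $\mathrm{PU}(n,1)$ that consists of $1$ and of parabolic elements fixing one point $\xi\in\partial\mathbb B$. The groups $P_i$ above are of this kind. We want a psh exhaustion of $\mathbb B/P$. In Example~\ref{ex:cusp} one can take $1/\operatorname{Im}w+(\operatorname{Im}w)^2$: the first term grows toward the boundary, the second toward the cusp, and $\operatorname{Re}w$ is bounded modulo the group. We shall find coordinates in which a subgroup of finite index of $P$ acts, up to a unitary factor, by real translations, so that the same recipe works.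

\subsection{The Siegel model and a normal form}

Let $\mathbb S=\{(z,w)\in\mathbb C^{n-1}\times\mathbb C:\ u>0\}$ with $u=\operatorname{Im}w-|z|^2$. The Cayley map $\mathcal C(z,w)=\bigl(\frac{2z}{w+i},\frac{w-i}{w+i}\bigr)$ is a biholomorphism from $\mathbb S$ onto $\mathbb B$; it sends $o_1=(0,i)$ to $0$, the point $(0,1)\in\partial\mathbb B$ corresponds to $\infty$, and
\begin{equation}\label{eq:cayley}
1-|\mathcal C(z,w)|^2=\frac{|w+i|^2-|w-i|^2-4|z|^2}{|w+i|^2}=\frac{4u}{|w+i|^2}.
\end{equation}
Two consequences follow. First, $\cosh^2d(o_1,(z,w))=|w+i|^2/(4u)$. Second, $-\log u$ differs from the strictly psh function $-\log(1-|\mathcal C|^2)$ by a pluriharmonic function, so $-\log u$ and $1/u=e^{-\log u}$ are strictly psh on $\mathbb S$.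

We place $\xi$ at $\infty$. The stabilizer of $\infty$ consists of the maps
\[
(z,w)\mapsto\bigl(rAz+\tau,\ r^2w+t+2ir\langle Az,\tau\rangle+i|\tau|^2\bigr),
\]
with $r>0$, $A\in U(n-1)$, $\tau\in\mathbb C^{n-1}$, $t\in\mathbb R$; such a map multiplies $u$ by $r^2$. If $r\ne1$, the fixed point equations can be solved first for $z$ and then for $w$, and the solution has $u=r^2u$, so it is a second fixed point on the boundary. Hence $r=1$ for all elements of $P$, and $u$ is $P$-invariant. The maps with $r=1$ and $A=1$ are the \emph{Heisenberg translations}.

\begin{lemma}\label{lem:normal}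
There are a subgroup $P'<P$ of finite index, Siegel coordinates, and an orthogonal decomposition $\mathbb C^{n-1}=V_0\oplus V_0^\perp$, $z=(z_1,z_2)$, such that each $a\in P'$ acts by
\begin{equation}\label{eq:normal}
(z_1,z_2,w)\mapsto\bigl(z_1+\tau_a,\ A_az_2,\ w+t_a+2i\langle z_1,\tau_a\rangle+i|\tau_a|^2\bigr)
\end{equation}
with $\tau_a\in V_0$, $t_a\in\mathbb R$ and $A_a$ unitary. For $a,b\in P'$,
\begin{gather}
\tau_{ab}=\tau_a+\tau_b,\qquad t_{ab}=t_a+t_b+2\operatorname{Im}\langle\tau_a,\tau_b\rangle,\label{eq:heis}\\
\tau_{[a,b]}=0,\qquad t_{[a,b]}=4\operatorname{Im}\langle\tau_a,\tau_b\rangle,\label{eq:comm}\\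
4\cosh^2d(o_1,ao_1)=t_a^2+(2+|\tau_a|^2)^2 .\label{eq:disp}
\end{gather}
The map $a\mapsto(\tau_a,t_a)$ is injective, and its image $\Delta$ meets each bounded subset of $V_0\times\mathbb R$ in a finite set.
\end{lemma}

\begin{proof}
\emph{Diagonalizing the linear parts.} By (F3), $P$ has a nilpotent subgroup $P_0$ of finite index. The linear part $a\mapsto A_a$ is a homomorphism to $U(n-1)$, and the closure $K$ of the image of $P_0$ is a compact nilpotent Lie group. Its identity component $K^\circ$ has finite index. The Lie algebra of a compact group is the sum of its center and a semisimple ideal, and the latter vanishes when the algebra is nilpotent; so $K^\circ$ is a torus. Let $P'$ be the group of $a\in P_0$ with $A_a\in K^\circ$. It is nilpotent, of finite index in $P$, and in a suitable unitary basis $A_a=\operatorname{diag}(\mu_j(a))$ for all $a\in P'$, where the $\mu_j$ are characters of modulus $1$.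

\emph{Removing translations in the rotated coordinates.} On the $j$-th coordinate of $z$, the element $b\in P'$ acts by $\zeta\mapsto\mu_j(b)\zeta+\tau_{b,j}$. Suppose $\mu_j(a)\ne1$ for some $a\in P'$; then $a$ has a unique fixed point $\zeta_j\in\mathbb C$ in this action. For $b\in P'$ the commutator $[a,b]$ acts as a translation by some $v$. Conjugation by $a$ turns the translation by $v$ into the translation by $\mu_j(a)v$, so the iterated commutators $[a,[a,b]]$, $[a,[a,[a,b]]],\dots$ act as translations by $(\mu_j(a)-1)^kv$, $k=1,2,\dots$. Since $P'$ is nilpotent, $v=0$. So $b$ commutes with $a$ on this coordinate and fixes $\zeta_j$. Change coordinates by the Heisenberg translation whose vector has entries $\zeta_j$ for the indices with $\mu_j\not\equiv1$ and $0$ for the others. The linear parts do not change, and now $\tau_{b,j}=0$ whenever $\mu_j\not\equiv1$. With $V_0$ the span of the basis vectors for which $\mu_j\equiv1$, we obtain \eqref{eq:normal}.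

\emph{The formulas.} The $w$-component of $a(b(z,w))$ is
\[
w+t_b+2i\langle z_1,\tau_b\rangle+i|\tau_b|^2+t_a+2i\langle z_1+\tau_b,\tau_a\rangle+i|\tau_a|^2 .
\]
Since $|\tau_a+\tau_b|^2=|\tau_a|^2+|\tau_b|^2+2\operatorname{Re}\langle\tau_b,\tau_a\rangle$, comparison with \eqref{eq:normal} gives $t_{ab}=t_a+t_b-2\operatorname{Im}\langle\tau_b,\tau_a\rangle$, which is \eqref{eq:heis}. From $ab=[a,b]\,ba$ and \eqref{eq:heis} we get $\tau_{[a,b]}=0$ and $t_{[a,b]}=t_{ab}-t_{ba}$, which is \eqref{eq:comm}. The point $ao_1=(\tau_a,0,t_a+i+i|\tau_a|^2)$ has $u=1$, and \eqref{eq:disp} follows from \eqref{eq:cayley}. By \eqref{eq:heis} the map $a\mapsto(\tau_a,t_a)$ is a homomorphism to $V_0\times\mathbb R$ with the group law \eqref{eq:heis}. By \eqref{eq:disp}, an element of its kernel fixes $o_1$, hence is trivial, and a bound on $(\tau_a,t_a)$ bounds $d(o_1,ao_1)$, which leaves finitely many $a$.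
\end{proof}

Let $\mathcal S\subset V_0$ be the real span of the vectors $\tau_a$, $a\in P'$. We call $P'$ \emph{isotropic} if $\operatorname{Im}\langle\tau_a,\tau_b\rangle=0$ for all $a,b\in P'$. By real bilinearity this means that $\langle s,s'\rangle$ is real for all $s,s'\in\mathcal S$, and by \eqref{eq:comm} and injectivity it means that $P'$ is abelian.

\subsection{Convergence forces isotropy}

If two translations do not commute, they generate a group in which about $r^4$ elements have $|\tau|$ of order $r$ and $|t|$ of order $r^2$. By \eqref{eq:disp} such elements have $e^{2d}$ of order $r^4$, which is exactly the growth at which the series with exponent $2$ diverges.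

\begin{lemma}\label{lem:isotropic}
If $\sum_{\gamma\in P}e^{-2d(o,\gamma o)}<\infty$, then $P'$ is isotropic.
\end{lemma}

\begin{proof}
Convergence does not depend on the base point, so we use $o_1$. Suppose $\sigma=\operatorname{Im}\langle\tau_a,\tau_b\rangle\ne0$ for some $a,b\in P'$, and let $g=[a,b]$. The vectors $\tau_a,\tau_b$ are linearly independent over $\mathbb R$, since otherwise $\sigma=0$. By \eqref{eq:heis} and \eqref{eq:comm} the element $a^jb^kg^q$ has
\[
\tau=j\tau_a+k\tau_b,\qquad t=jt_a+kt_b+2jk\sigma+4q\sigma .
\]
Here $\tau$ determines $(j,k)$ and then $t$ determines $q$. So for an integer $r\ge1$ the set $G_r$ of these elements with $|j|,|k|\le r$, $|q|\le r^2$ has more than $8r^4$ elements. They satisfy $|\tau|\le C_0r$ and $|t|\le C_0r^2$, hence $e^{2d(o_1,\gamma o_1)}\le4\cosh^2d(o_1,\gamma o_1)\le Cr^4$ by \eqref{eq:disp}, with $C$ independent of $r$. For every finite set $Z\subset P$,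
\[
\sum_{\gamma\in P\setminus Z}e^{-2d(o_1,\gamma o_1)}\ge\frac{8r^4-\#Z}{Cr^4}\ge\frac4C
\]
when $r$ is large. The tails of the series do not tend to $0$, so it diverges.
\end{proof}

\subsection{The exhaustion}

\begin{lemma}\label{lem:descend}
If $\mathbb B/P'$ carries a smooth strictly psh exhaustion $\varphi\ge0$, then so does $\mathbb B/P$.
\end{lemma}

\begin{proof}
View $\varphi$ as a $P'$-invariant function on $\mathbb B$. The function $\varphi\circ g$, $g\in P$, depends only on the coset $P'g$. The sum $\Phi$ of $\varphi\circ g$ over the finitely many cosets is smooth and strictly psh, and it is $P$-invariant because right multiplication permutes the cosets. Since $\Phi\ge\varphi$, the closed set $\{\Phi\le C\}$ lies in $\{\varphi\le C\}$, which is compact modulo $P'$.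
\end{proof}

\begin{lemma}\label{lem:exh}
If $P'$ is isotropic, $\mathbb B/P$ carries a smooth strictly psh exhaustion $\varphi\ge0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:descend} it suffices to treat $P'$. A basis of $\mathcal S$ that is orthonormal for $\operatorname{Re}\langle\cdot,\cdot\rangle$ is orthonormal for $\langle\cdot,\cdot\rangle$, because the products are real. Completing it to a unitary basis of $V_0$, we may assume $\mathcal S=\mathbb R^k\subset\mathbb C^k\subset V_0$. Write $z=(\zeta,\eta)$, where $\zeta=\xi+iy\in\mathbb C^k$ and $\eta$ collects the remaining coordinates of $\mathbb C^{n-1}$. For real $\tau$ the term $2i\langle\zeta,\tau\rangle+i|\tau|^2$ in \eqref{eq:normal} equals $i(\zeta+\tau)\cdot(\zeta+\tau)-i\,\zeta\cdot\zeta$, with the bilinear dot product. It is therefore absorbed by the holomorphic change of coordinate $\tilde w=w-i\,\zeta\cdot\zeta$, and $a\in P'$ acts by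
\[
(\zeta,\eta,\tilde w)\mapsto(\zeta+\tau_a,\ A'_a\eta,\ \tilde w+t_a),\qquad A_a'\ \text{unitary}.
\]
Since $\operatorname{Im}w=\operatorname{Im}\tilde w+|\xi|^2-|y|^2$, we have $u=\operatorname{Im}\tilde w-2|y|^2-|\eta|^2$.

By \eqref{eq:heis}, $\Delta$ is now a discrete additive subgroup of $\mathbb R^k\times\mathbb R$, hence a lattice in its real span $\mathcal E$, and $\mathcal E$ projects onto $\mathbb R^k$. So either $\mathcal E=\mathbb R^{k+1}$, or $\mathcal E$ is the graph $\{t=\lambda\cdot\tau\}$ for some $\lambda\in\mathbb R^k$. In the second case the group does not bound $\operatorname{Re}\tilde w$ by itself, but the holomorphic function $\tilde w-\lambda\cdot\zeta$ is invariant and can be used instead. Put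
\[
\varphi=\frac1u+(\operatorname{Im}\tilde w)^2\qquad\text{or}\qquad\varphi=\frac1u+(\operatorname{Im}\tilde w)^2+|\tilde w-\lambda\cdot\zeta|^2
\]
in the first and second case. Each term is smooth and $P'$-invariant; $1/u$ is strictly psh, and the others are psh, as the square of a pluriharmonic function and the squared modulus of a holomorphic function.

Suppose $\varphi\le C$. Then $u\ge1/C$ and $|\operatorname{Im}\tilde w|\le\sqrt C$, hence $2|y|^2+|\eta|^2\le\sqrt C$. It remains to bound $(\xi,\operatorname{Re}\tilde w)$, on which $P'$ acts by translation by $\Delta$. In the first case $\Delta$ is a lattice in $\mathbb R^{k+1}$, so the pair is bounded modulo $P'$. In the second case $\Delta$ projects to a lattice in $\mathbb R^k$, so $\xi$ is bounded modulo $P'$, and $|\operatorname{Re}\tilde w-\lambda\cdot\xi|\le\sqrt C$. Thus every point of $\{\varphi\le C\}$ is equivalent to a point of a fixed bounded set on which $u\ge1/C$, and the closure of this set is a compact subset of $\mathbb S$.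
\end{proof}

Since $P_i<\Gamma$, hypothesis \eqref{eq:hyp} and Lemmas~\ref{lem:isotropic} and~\ref{lem:exh} provide smooth psh exhaustions $\varphi_i\ge0$ of $\mathbb B/P_i$ for $i=1,\dots,l$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:stein}

\subsection{The sublevel sets are Stein}

\begin{proposition}\label{prop:Xc}
For every $c\in(0,1)$ the open set $X_c\subset M$ is a Stein manifold.
\end{proposition}

A sequence can leave the compact subsets of $X_c$ in two ways: by approaching $\{h=-c\}$, or, by \eqref{eq:sub2}, by going to infinity in some $T_i'$. The function $1/(-c-h)$ detects the first and $\varphi_i$ the second. But $\varphi_i$ is defined on $M$ only in $T_i$ and must be cut off, which destroys plurisubharmonicity in $T_i\setminus T_i'$. By \eqref{eq:sub2}, $X_c$ meets this region only inside the compact set $Q$, where a multiple of $-F$ repairs the damage. The price is that $F$ may be unbounded in the cusps, and we compensate by making $\varphi_i$ grow faster there.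

\begin{proof}
We use the notation of \eqref{eq:sub2}, and $\omega$ is the K\"ahler form of the metric on $M$.

\emph{Cutting off.} Since $T_i'$ is closed in $M$ and $T_i\supset T_i'$ is open, there is a smooth $\chi_i:M\to[0,1]$ equal to $1$ near $T_i'$ with $\operatorname{supp}\chi_i\subset T_i$. The sets $Q\cap\operatorname{supp}\chi_i$ are compact subsets of $T_i$; choose $s_0$ larger than the values of $\varphi_i$ on $Q\cap\operatorname{supp}\chi_i$ for all $i$. The function $W_0=\sum_i\chi_i\varphi_i$, each term extended by $0$, is smooth on $M$. By compactness there are $C_1\ge0$ and $c_1>0$ with $i\partial\bar\partial W_0\ge-C_1\omega$ and $i\partial\bar\partial(-F)\ge c_1\omega$ on $Q$. Let $C'=1+C_1/c_1$.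

\emph{Accelerating.} Let $\mu_i(s)=C'\max\{F(x):x\in T_i',\ \varphi_i(x)\le s\}$, with the value $0$ if the set is empty. The set is compact, because $\{\varphi_i\le s\}$ is compact in $\mathbb B/P_i$ and $T_i'$ is closed there. So $\mu_i$ is finite, nonnegative and nondecreasing. Let $\beta:\mathbb R\to[0,\infty)$ be smooth, convex and nondecreasing, with $\beta=0$ on $(-\infty,0]$ and $\beta(1)=1$, and put
\[
\kappa_i(s)=s+\sum_{j\ge0}\mu_i(s_0+j+2)\,\beta(s-s_0-j).
\]
The sum is locally finite, so $\kappa_i$ is smooth, convex and increasing, and $\kappa_i(s)=s$ for $s\le s_0$. For $s\in[s_0+j+1,s_0+j+2]$ the $j$-th term is at least $\mu_i(s)$, so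
\begin{equation}\label{eq:kappa}
\kappa_i(s)\ge s+\mu_i(s)\qquad(s\ge s_0+1).
\end{equation}
Let $W=\sum_i\chi_i\,\kappa_i(\varphi_i)$, a smooth function on $M$.

\emph{$W-C'F$ is strictly psh on $X_c$.} Let $x\in Q$. For each $i$, either $x\in\operatorname{supp}\chi_i$ and $\varphi_i<s_0$ near $x$, or $\chi_i=0$ near $x$. So $W=W_0$ near $x$, and $i\partial\bar\partial(W-C'F)\ge(C'c_1-C_1)\omega=c_1\omega$ at $x$. Let $x\in X_c\setminus Q$. By \eqref{eq:sub2}, $x\in T_i'$ for some $i$. Near any point of $T_i'$ we have $\chi_i=1$, and $\chi_j=0$ for $j\ne i$ because $T_j\cap T_i=\emptyset$. So $W=\kappa_i(\varphi_i)$ is psh near $x$, and $-C'F$ is strictly psh.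

\emph{The exhaustion.} On $X_c$ let
\[
\Psi=W-C'F+\frac1{-c-h}.
\]
The last term is positive, continuous and psh, since $s\mapsto1/(-c-s)$ is convex and increasing on $(-\infty,-c)$. Hence $\Psi$ is continuous and strictly psh. At a point $x\in T_i'$ with $\varphi_i(x)\ge s_0+1$, inequality \eqref{eq:kappa} and $C'F(x)\le\mu_i(\varphi_i(x))$ give
\begin{equation}\label{eq:lower}
(W-C'F)(x)\ge\varphi_i(x)\ge0 .
\end{equation}
For real $s$ let $Q_s\subset M$ be the compact set $Q\cup\bigcup_i(T_i'\cap\{\varphi_i\le s\})$. By \eqref{eq:sub2}, every point of $X_c$ lies in $Q_{s_0+1}$ or satisfies \eqref{eq:lower} for some $i$; so $W-C'F\ge-B$ on $X_c$ for a constant $B>0$. Let $A>0$ and $\Psi(x)\le A$. Then $(W-C'F)(x)\le A$, so $x\in Q_s$ with $s=\max(A,s_0+1)$ by \eqref{eq:lower}; and $1/(-c-h(x))\le A+B$, so $h(x)\le-c-1/(A+B)$. The set $Q_s\cap\{h\le-c-1/(A+B)\}$ is compact and contained in $X_c$. It contains $\{\Psi\le A\}$, which is closed in $X_c$ and therefore compact. By (C1) and (C2), $X_c$ is Stein.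
\end{proof}

\subsection{Passing to the union}

Since $h<0$, the manifold $M$ is the increasing union of the Stein open sets $X_{1/j}$, $j\ge2$. As $c$ decreases, the set $Q$, the number of cusps and the constant $C'$ may grow, so the functions $\Psi$ have no evident limit. We use (C4) instead, and for this we need the Runge property. It holds because $X_c$ is a sublevel set of a psh function inside the Stein manifold $X_{c'}$.

\begin{lemma}\label{lem:runge}
If $0<c'<c<1$, then $X_c$ is Runge in $X_{c'}$.
\end{lemma}

\begin{proof}
Let $X=X_{c'}$, let $\Psi\ge0$ be a smooth strictly psh exhaustion of $X$, which exists by Proposition~\ref{prop:Xc} and (C1), and let $K\subset X_c$ be compact and nonempty. To apply (C3) we need a smooth strictly psh exhaustion $v'$ of $X$ with $K\subset\{v'\le0\}\subset X_c$. Choose $\eta>0$ with $h\le-c-2\eta$ on $K$, and $A>\max_K\Psi$. Let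
\[
v=\max\Bigl(\Psi-A,\ h+c+\eta+\frac\eta{2A}\Psi\Bigr).
\]
Both entries are continuous and strictly psh, so $v$ is too, and $v\ge\Psi-A$ is an exhaustion of $X$. On $K$ the first entry is negative and the second is at most $-\eta+\eta/2$, so $\max_Kv<0$. Where $v\le\eta/2$, the second entry gives $h\le-c-\eta/2$, so $\{v\le\eta/2\}\subset X_c$. By (C2) there is a smooth strictly psh $v'$ on $X$ with $|v'-v|<\min(\eta/2,-\max_Kv)$. It is an exhaustion, it is negative on $K$, and $\{v'\le0\}\subset\{v\le\eta/2\}\subset X_c$. Every $f\in\mathcal O(X_c)$ is holomorphic in a neighborhood of $\{v'\le0\}$, so by (C3) it is a uniform limit on $K$ of functions in $\mathcal O(X)$.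
\end{proof}

By Proposition~\ref{prop:Xc}, Lemma~\ref{lem:runge} and (C4), $M=\bigcup_{j\ge2}X_{1/j}$ is Stein. This proves Theorem~\ref{thm:main}. \qed

\section{Complements}\label{sec:compl}

\subsection{Sharpness, and no converse}

\begin{proposition}\label{prop:sharp}
\begin{itemize}
\item[(a)] For every $n\ge1$ there is a discrete torsion-free $\Gamma<\mathrm{PU}(n,1)$ with $\delta(\Gamma)=2$ such that $\mathbb B/\Gamma$ is not Stein.
\item[(b)] For every $n\ge3$ there is a discrete torsion-free $\Gamma<\mathrm{PU}(n,1)$ with $\delta(\Gamma)=n-1\ge2$ such that $\mathbb B/\Gamma$ is Stein.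
\end{itemize}
\end{proposition}

Thus the condition $\delta<2$ cannot be weakened to $\delta\le2$, and it is not necessary for the quotient to be Stein; no bound on $\delta$ independent of $n$ is.

\begin{proof}
In both parts $\Gamma$ acts freely and cocompactly on a hyperbolic space $Y\subset\mathbb B$ whose distance is the restriction of $d$. Take $o\in Y$ and a fundamental domain in $Y$ that contains $o$, of diameter $D$ and volume $\mathrm v$. Then the counting function $\nu$ satisfies $\operatorname{vol}B_Y(o,r-D)\le\mathrm v\,\nu(r)\le\operatorname{vol}B_Y(o,r+D)$, so by \eqref{eq:abel} the exponent $\delta(\Gamma)$ is the exponential growth rate of the volume of balls in $Y$.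

(a) Let $\Gamma$ be a torsion-free cocompact lattice in $\mathrm{SU}(1,1)$, embedded in $\mathrm{SU}(n,1)$ so as to preserve the disk $Y=\{z_1=\dots=z_{n-1}=0\}$. The kernel of $\mathrm{SU}(n,1)\to\mathrm{PU}(n,1)$ is finite, so $\Gamma$ maps injectively onto a discrete subgroup. By \eqref{eq:dist}, $d$ restricts on $Y$ to the distance of the metric $|d\zeta|/(1-|\zeta|^2)$ of curvature $-4$. The disk of radius $r$ about $0$ is $\{|\zeta|<\tanh r\}$ and has area $\pi\tanh^2r/(1-\tanh^2r)=\pi\sinh^2r$. Hence $\delta(\Gamma)=2$. The quotient $\mathbb B/\Gamma$ contains the compact complex curve $Y/\Gamma$, so it is not Stein.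

(b) Let $\Gamma$ be a torsion-free cocompact lattice in $\mathrm{SO}_0(n,1)\subset\mathrm{PU}(n,1)$. It preserves $Y=\mathbb B\cap\mathbb R^n$, on which \eqref{eq:dist} is the distance formula of the Klein model of real hyperbolic $n$-space of curvature $-1$. Balls of radius $r$ have volume proportional to $\int_0^r\sinh^{n-1}s\,ds$, so $\delta(\Gamma)=n-1$. Let
\[
f(z)=-\log\frac{1-|z|^2}{|1-z\cdot z|}.
\]
Since $|z\cdot z|\le|z|^2<1$, the function $\log|1-z\cdot z|$ is pluriharmonic, so $f$ is smooth and strictly psh. For $Z=(z,1)\in\mathbb C^{n+1}$, the numbers $|z|^2-1$ and $z\cdot z-1$ are the values at $Z$ of the Hermitian and of the bilinear form of signature $(n,1)$. Real matrices in $\mathrm{SO}_0(n,1)$ preserve both, and the quotient of their absolute values is unchanged when $Z$ is multiplied by a scalar; so $f$ is $\mathrm{SO}_0(n,1)$-invariant. Given $z\in\mathbb B$ at distance $r$ from $Y$, move a nearest point of $Y$ to $0$ by an element of $\mathrm{SO}_0(n,1)$. The segment from $0$ to the image of $z$ is radial and perpendicular to $\mathbb R^n$ at $0$, where the metric is Euclidean, so the image is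 $iy$ with $y\in\mathbb R^n$, $|y|=\tanh r$. Hence
\[
f(z)=\log\frac{1+|y|^2}{1-|y|^2}=\log\cosh2r .
\]
As $Y/\Gamma$ is compact, $f$ is an exhaustion of $\mathbb B/\Gamma$, which is Stein by (C1).
\end{proof}

\subsection{Groups with torsion}

If $\Gamma$ has torsion, $\mathbb B/\Gamma$ is a complex space that may be singular.

\begin{corollary}\label{cor:torsion}
Let $\Gamma<\mathrm{PU}(n,1)$ be discrete and finitely generated with $\delta(\Gamma)<2$. Then $\mathbb B/\Gamma$ is a Stein space.
\end{corollary}

\begin{proof}
By Selberg's lemma, a finitely generated subgroup of the linear group $\mathrm{PU}(n,1)$ has a torsion-free normal subgroup $\Gamma_0$ of finite index; this is the only use of finite generation. Since $\delta(\Gamma_0)\le\delta(\Gamma)<2$, the manifold $\mathbb B/\Gamma_0$ is Stein by Corollary~\ref{cor:conj}. The quotient of a Stein manifold by a finite group of biholomorphisms is a Stein space, and $\mathbb B/\Gamma$ is the quotient of $\mathbb B/\Gamma_0$ by $\Gamma/\Gamma_0$.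
\end{proof}

\subsection{Which parabolic quotients are Stein}

Let $P$ be as in Section~\ref{sec:parabolic}, with no convergence hypothesis, and let $P'$, $V_0$, $\Delta$ and $\mathcal S$ be as in Lemma~\ref{lem:normal} and the paragraph after it. Isotropy is sufficient for $\mathbb B/P$ to be Stein, but the exact condition is weaker: $\mathcal S$ must contain no complex line.

\begin{proposition}\label{prop:parabolic}
The manifold $\mathbb B/P$ is Stein if and only if $\mathcal S\cap i\mathcal S=0$. In particular it is Stein if $P$ is virtually abelian.
\end{proposition}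

\begin{proof}
\emph{The isotropic case.} If $P'$ is isotropic, then $\mathbb B/P$ is Stein by Lemma~\ref{lem:exh} and (C1). Also $\mathcal S\cap i\mathcal S=0$: if $s$ and $is$ lie in $\mathcal S$, then $|s|^2=\operatorname{Im}\langle is,s\rangle=0$. If $P$ has an abelian subgroup of finite index, then for $a,b\in P'$ some powers $a^N,b^N$ with $N\ge1$ commute; as $\tau_{a^N}=N\tau_a$, \eqref{eq:comm} gives $4N^2\operatorname{Im}\langle\tau_a,\tau_b\rangle=0$, so $P'$ is isotropic.

From now on $P'$ is not isotropic. By \eqref{eq:comm} it contains an element $g$ with $\tau_g=0$ and $t_g\ne0$, which acts by $(z_1,z_2,w)\mapsto(z_1,A_gz_2,w+t_g)$. The additive group $\{\tau_a:a\in P'\}$ is discrete: multiplying $a$ by a power of $g$ brings $t_a$ into $[0,|t_g|)$ without changing $\tau_a$, and $\Delta$ has finitely many points in a bounded set. So this group is a lattice in $\mathcal S$. Consequently: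
\begin{itemize}
\item[$(\ast)$] a subset of $\mathbb S$ on which $u$ and $1/u$ and $z_2$ are bounded and $z_1$ stays within bounded distance of $\mathcal S$ has relatively compact image in $\mathbb B/P'$.
\end{itemize}
Indeed, the lattice brings $z_1$ into a bounded set without changing $u$ and $|z_2|$, then $\operatorname{Im}w=u+|z|^2$ is bounded, and powers of $g$ bound $\operatorname{Re}w$.

\emph{The case $\mathcal S\cap i\mathcal S=0$.} We need an invariant psh function that grows with $u$. The function $u+|z_2|^2=\operatorname{Im}w-|z_1|^2$ is invariant but not psh, so we add an invariant quadratic form in $z_1$. Write $V_0=\mathcal S\oplus i\mathcal S\oplus V''$ with $V''$ a complex subspace, $z_1=s+i\sigma+z''$ with $s,\sigma\in\mathcal S$, $z''\in V''$, and let $q(z_1)=|\sigma|^2+|z''|^2$. It is invariant under translation by $\mathcal S$. The Levi form of a real quadratic form $q$ in the direction $v$ is $\partial_\zeta\partial_{\bar\zeta}\,q(z_1+\zeta v)=\frac12(q(v)+q(iv))$. For $v=s+i\sigma+z''$ we have $iv=-\sigma+is+iz''$, so the Levi form is $\frac12(|s|^2+|\sigma|^2)+|z''|^2$, which is constant and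 positive definite. Hence $Cq-|z_1|^2$ is psh for large $C$. The function
\[
v_0=u+Cq+|z_2|^2=\operatorname{Im}w+\bigl(Cq-|z_1|^2\bigr)
\]
is $P'$-invariant and positive by the first expression and psh by the second. So $\varphi=1/u+v_0$ is smooth, positive, invariant and strictly psh. On $\{\varphi\le C_2\}$ the quantities $1/u$, $u$, $\sigma$, $z''$, $z_2$ are bounded, so $\varphi$ is an exhaustion of $\mathbb B/P'$ by $(\ast)$. By Lemma~\ref{lem:descend} and (C1), $\mathbb B/P$ is Stein.

\emph{The case $\mathcal S\cap i\mathcal S\ne0$.} Let $e\ne0$ lie in $\mathcal S\cap i\mathcal S$. Writing $e=ie'$ with $e'\in\mathcal S$ gives $ie=-e'\in\mathcal S$, so $\mathbb Ce\subset\mathcal S$. Let $K_0$ be the image in $\mathbb B/P'$ of the closed $P'$-invariant set $\{z_1\in\mathcal S,\ z_2=0,\ u=1\}$; it is compact by $(\ast)$. For $r>0$ consider the holomorphic disk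
\[
\zeta\mapsto\bigl(\zeta e,\ 0,\ i(1+r^2|e|^2)\bigr),\qquad|\zeta|\le r .
\]
On it $u=1+(r^2-|\zeta|^2)|e|^2\ge1$, so it lies in $\mathbb S$ and its boundary circle maps into $K_0$. By the maximum principle the image of its center lies in the hull $\widehat{K_0}$. At the center $u=1+r^2|e|^2$, so the continuous function $u$ is unbounded on $\widehat{K_0}$, which is therefore not compact, and $\mathbb B/P'$ is not Stein. If $\mathbb B/P$ were Stein, a smooth strictly psh exhaustion of it would pull back under the finite covering $\mathbb B/P'\to\mathbb B/P$ to one of $\mathbb B/P'$, which would be Stein by (C1). So $\mathbb B/P$ is not Stein.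
\end{proof}

\begin{example}
Consider groups generated by two Heisenberg translations with $t=0$ and vectors $\tau,\tau'$ that are independent over $\mathbb R$ and satisfy $\operatorname{Im}\langle\tau,\tau'\rangle=-1$. By \eqref{eq:heis} all elements have translation vector in $\mathbb Z\tau+\mathbb Z\tau'$ and $t\in2\mathbb Z$, so the group $P$ is discrete. A nontrivial Heisenberg translation has infinite order and fixes only $\infty$. One can take $P'=P$ and $V_0=\mathbb C^{n-1}$, and by Lemma~\ref{lem:isotropic} the series $\sum_{\gamma\in P}e^{-2d(o,\gamma o)}$ diverges. For $n=2$, $\tau=1$, $\tau'=i$ we have $\mathcal S=\mathbb C$ and the quotient is not Stein: this is the kind of cusp that hypothesis \eqref{eq:hyp} has to exclude in Theorem~\ref{thm:main}. For $n=3$, $\tau=(1,0)$, $\tau'=(i,1)$, the space $\mathcal S=\{(\alpha+i\beta,\beta):\alpha,\beta\in\mathbb R\}$ meets $i\mathcal S$ only in $0$: a common element has second coordinate in $\mathbb R\cap i\mathbb R$, and then first coordinate in $\mathbb R\cap i\mathbb R$. So this quotient is Stein although \eqref{eq:hyp} fails.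
\end{example}

\begin{thebibliography}{9}

\bibitem{BGS}
Ballmann, Gromov, and Schroeder, \emph{Manifolds of Nonpositive Curvature}.

\bibitem{Bow93}
Bowditch, \emph{Discrete parabolic groups}, J. Differential Geom. 38 (1993).

\bibitem{Bow95}
Bowditch, \emph{Geometrical finiteness with variable negative curvature}, Duke Math. J. 77 (1995).

\bibitem{GR}
Grauert and Remmert, \emph{Theory of Stein Spaces}.

\bibitem{Hormander}
H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\bibitem{Sarem}
William Sarem, \emph{Holomorphic functions on geometrically finite quotients of the ball}, arXiv:2411.16620 (2024).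

\end{thebibliography}
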